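\title{Singular Hilbert schemes of skew lines on cubic fourfolds and Noether--Lefschetz divisors}

\begin{abstract}
For a smooth complex cubic fourfold $X$, let $H(X)$ be the component of the Hilbert scheme of $X$ whose general point is a pair of skew lines. We show that the locus of cubic fourfolds for which $H(X)$ is singular is not contained in any of Hassett's Noether--Lefschetz divisors $\mathcal{C}_d$, nor in their union. More precisely, this locus is $\mathcal{C}_8\cup\mathcal{D}$, where $\mathcal{D}$ is an explicit irreducible divisor that is not contained in $\bigcup_d\mathcal{C}_d$. The singular points of $H(X)$ are found in an explicit $16$-parameter family of degenerations of two skew lines in $\mathbb{P}^5$. The absence of extra Hodge classes follows from a computation in the Jacobian ring of one cubic form together with the Hodge--Riemann relations.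
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
We work over $\mathbb{C}$. Let $\mathcal{C}$ be the $20$-dimensional moduli space of smooth cubic fourfolds $X\subset\mathbb{P}^5$, let $h\in H^2(X,\mathbb{Z})$ be the hyperplane class, and let
\[
\operatorname{Hdg}(X)=H^4(X,\mathbb{Z})\cap H^{2,2}(X)
\]
be the lattice of integral Hodge classes, with the intersection form. It contains $h^2$. For an integer $d>6$ with $d\equiv 0,2\pmod 6$, Hassett's \emph{Noether--Lefschetz divisor} $\mathcal{C}_d\subset\mathcal{C}$ is the locus of those $X$ for which $\operatorname{Hdg}(X)$ contains a saturated sublattice $K$ of rank $2$ with $h^2\in K$ and $\operatorname{disc}(K)=d$. The $\mathcal{C}_d$ form an infinite sequence of irreducible divisors of $\mathcal{C}$. They record the cubics with more Hodge classes than the multiples of $h^2$, and the first source of such classes is a surface in $X$. If $X$ contains a plane $P$, then $h^2\cdot h^2=3$, $h^2\cdot P=1$ and $P\cdot P=3$ (the last number is the coefficient of $h^2$ in $c(N_{P/X})=(1+h)^3/(1+3h)$),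 so the Gram determinant is $8$; the smooth cubic fourfolds that contain a plane form exactly $\mathcal{C}_8$ \cite{VoisinTorelli,Hassett}.

A second way to single out special cubics comes from lines. Two general lines on $X$ are disjoint, and their union has Hilbert polynomial $2t+2$. The closure of the locus of such pairs is an irreducible component $H(X)$ of $\operatorname{Hilb}^{2t+2}(X)$, the \emph{Hilbert scheme of a pair of skew lines on $X$}; we give it the reduced structure. Its points are the pairs of skew lines and their flat limits. A line $L\subset X$ is \emph{of the second type} if $N_{L/X}\cong\mathcal{O}_L(-1)\oplus\mathcal{O}_L(1)^2$; otherwise $N_{L/X}\cong\mathcal{O}_L^2\oplus\mathcal{O}_L(1)$ and $L$ is \emph{of the first type}. It is known that $H(X)$ is always normal, and that it is smooth if and only if $X$ contains no \emph{higher triple line}, a special kind of line of the second type. Accordingly one puts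
\[
\mathcal{C}_{HTL}=\{X\in\mathcal{C} : H(X)\text{ is singular}\}.
\]
This is the only description of $\mathcal{C}_{HTL}$ that we use; the definition of a higher triple line plays no role in this paper.

A point $p\in X$ is an \emph{Eckardt point} if $X\cap T_pX$ is a cone with vertex $p$, where $T_pX\cong\mathbb{P}^4$ is the embedded tangent hyperplane. It is known that $\mathcal{C}_{HTL}$ has codimension at least one in $\mathcal{C}$, that it contains the locus $\mathcal{C}_E$ of cubics with an Eckardt point, and that $\mathcal{C}_E\subset\mathcal{C}_8$, because the cone over a cubic surface contains a plane. These facts suggest that singularities of $H(X)$ might always come from a special surface on $X$, and the first candidate is a plane. The following question is posed in \cite{Zhang}.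

\begin{quote}
\emph{Is there an integer $d$ such that $\mathcal{C}_{HTL}\subset\mathcal{C}_d$?}
\end{quote}

The answer is no. A plane does force $H(X)$ to be singular, but there is a second divisor's worth of cubics with singular $H(X)$, and its very general member carries no extra Hodge class.

\subsection{Results}
Let $S=\mathbb{C}[x_0,\dots,x_5]$. Given a flag $L\subset P\subset\Lambda$ consisting of a line, a plane and a $3$-space in $\mathbb{P}^5$, choose coordinates with
\begin{equation}\label{eq:flag}
\Lambda=\{x_2=x_3=0\},\qquad P=\{x_2=x_3=x_4=0\},\qquad L=\{x_2=\dots=x_5=0\},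
\end{equation}
and put
\[
V=V_{L,P,\Lambda}=\{f\in S_3 : f|_\Lambda\in(x_4^2,\;x_4x_5^2,\;x_5^3)\}.
\]
The ideal in this definition is $(x_4)^2+(x_4,x_5)^3$, the square of the ideal of $P$ in $\Lambda$ plus the cube of the ideal of $L$, so $V$ depends only on the flag. A cubic form lies in $V$ if and only if it involves none of the $4+3+3+2+2=14$ monomials
\begin{equation}\label{eq:14}
x_ix_jx_k,\quad x_ix_jx_4,\quad x_ix_jx_5,\quad x_ix_4x_5,\quad x_ix_5^2\qquad(i,j,k\in\{0,1\}),
\end{equation}
so $\dim V=56-14=42$. Equivalently, $f|_\Lambda=x_4^2\,m(x_0,x_1)+k(x_4,x_5)$ with $m$ a linear form and $k$ a binary cubic form. If $X=\{f=0\}$ is smooth, this has the following meaning: $X$ contains $L$; the $3$-space $\Lambda$ is tangent to $X$ at every point of $L$, so that $L$ is of the second type (Lemma~\ref{lem:lines}); the tangent cone of $X\cap\Lambda$ at a point of $L$ with $m\ne0$ is the double plane $2P$; and $f|_P=k(0,1)\,x_5^3$, so that $P$ either cuts $X$ in the triple line $3L$ or lies in $X$.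

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(1)] If $f\in V$ and $X=\{f=0\}$ is smooth, then $H(X)$ is singular, so $X\in\mathcal{C}_{HTL}$.
\item[(2)] The space $V$ contains smooth cubics, and $\operatorname{Hdg}(X)=\mathbb{Z}h^2$ for $X=\{f=0\}$ with $f\in V$ very general.
\end{enumerate}
Hence $\mathcal{C}_{HTL}\not\subset\bigcup_d\mathcal{C}_d$. In particular, no $d$ satisfies $\mathcal{C}_{HTL}\subset\mathcal{C}_d$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\mathcal{D}\subset\mathcal{C}$ be the locus of the cubics $X=\{f=0\}$ with $f\in V_{L,P,\Lambda}$ for some flag $L\subset P\subset\Lambda$. Then $\mathcal{D}$ is an irreducible closed divisor, $\mathcal{D}\not\subset\bigcup_d\mathcal{C}_d$, and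
\[
\{X\in\mathcal{C} : H(X)\text{ is singular}\}=\mathcal{C}_8\cup\mathcal{D}.
\]
\end{theorem}

Theorem~\ref{thm:A} settles the question and does not depend on Theorem~\ref{thm:B}. The normality of $H(X)$ is used only in the proof of Theorem~\ref{thm:B}.

\subsection{The two steps}
The first step is to detect singular points of $H(X)$. The tangent space of the whole Hilbert scheme is of no direct use: other subschemes, such as a plane conic together with a point off it, have the same Hilbert polynomial, and $H(X)$ is only one component. We write down instead a flat family of subschemes of $\mathbb{P}^5$ over $U=\mathbb{A}^{16}$ that contains, up to projective equivalence, every limit of two skew lines (Section~\ref{sec:family}). The members contained in $X$ form a subscheme $Y\subset U$ cut out by $8$ equations. It maps injectively and birationally to $H(X)$, and Zariski's main theorem shows that $H(X)$ is singular wherever the $8$ equations have dependent differentials (Section~\ref{sec:Y}). For $f\in V$ one of the equations has no linear term at a suitable point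 (Section~\ref{sec:sing}). Running the same computation at every point of $H(X)$ gives Theorem~\ref{thm:B} (Section~\ref{sec:B}).

The second step is to show that no class outside $\mathbb{Z}h^2$ stays of type $(2,2)$ along $V$ (Section~\ref{sec:hodge}). Such a class would give an element $v$ of degree $3$ in the Jacobian ring that annihilates $V$. At one explicit cubic $f_0\in V$, every such $v$ has $v^2=0$, while the Hodge--Riemann relations force $v^2\neq0$.

\section{Lines on a cubic fourfold}\label{sec:lines}

Throughout, $X=\{f=0\}\subset\mathbb{P}^5$ is a smooth cubic fourfold. We write points of $\mathbb{P}^5$ as $(x,y)$ with $x=(x_0,x_1)$ and $y=\sum_{i=2}^5x_ie_i\in\mathbb{C}^4$. Let $\mathcal{B}_d$ be the space of binary forms of degree $d$ in $x_0,x_1$. A $4\times2$ matrix $M$ is regarded as a $4$-tuple $(M_2,\dots,M_5)$ of elements $M_i=M_{i0}x_0+M_{i1}x_1$ of $\mathcal{B}_1$, and $L_M=\{y=Mx\}$ is its graph. The lines $L_M$ are exactly the lines disjoint from the $3$-space $\{x=0\}$, and we identify each of them with $\mathbb{P}^1$ by the coordinate $x$.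

The Fano scheme $F(X)$ of lines on $X$ is smooth and irreducible of dimension $4$ (Altman--Kleiman, Barth--Van de Ven). In the chart $M\mapsto L_M$ of the Grassmannian it is defined by the four coefficients of $f(x,Mx)\in\mathcal{B}_3$. The ordered pairs of skew lines form a dense open subset of $F(X)\times F(X)$, so $H(X)$ is irreducible of dimension $8$.

Fix $L=L_M\subset X$ and put
\[
A_i=(\partial_if)(x,Mx)\in\mathcal{B}_2\quad(i=2,\dots,5),\qquad W=\langle A_2,\dots,A_5\rangle\subset\mathcal{B}_2 .
\]
The $y$-directions trivialize $N_{L/\mathbb{P}^5}\cong\mathcal{O}_L(1)\otimes\mathbb{C}^4$, and the map $N_{L/\mathbb{P}^5}\to\mathcal{O}_L(3)$, whose kernel is $N_{L/X}$, is given by $(A_2,\dots,A_5)$. Hence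
\begin{align*}
K_L&=\Big\{N\in\mathcal{B}_1^4 : \textstyle\sum_iN_iA_i=0\Big\}=H^0(N_{L/X}),\\
\Pi_L&=\{v\in\mathbb{C}^4 : \partial_vf|_L=0\}=H^0(N_{L/X}(-1)).
\end{align*}

\begin{lemma}\label{lem:lines}
\begin{enumerate}
\item[(a)] The forms $A_2,\dots,A_5$ have no common zero on $L$. If $L$ is of the first type, then $W=\mathcal{B}_2$ and $\dim\Pi_L=1$. If $L$ is of the second type, then $W$ is a base-point-free pencil and $\dim\Pi_L=2$.
\item[(b)] The map $\mathcal{B}_1^4\to\mathcal{B}_3$, $N\mapsto\sum_iN_iA_i$, is surjective, and $\dim K_L=4$.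
\item[(c)] Let $p\in L$. The values $N(p)\in\mathbb{C}^4$ of the elements $N\in K_L$ form a $3$-dimensional space if $L$ is of the first type, and they form $\Pi_L$ if $L$ is of the second type.
\end{enumerate}
\end{lemma}

\begin{proof}
The substitution $y\mapsto y+Mx$ does not change $\partial_2,\dots,\partial_5$, so we may take $M=0$.

(a) Since $f|_L=0$, the partials $\partial_0f,\partial_1f$ vanish on $L$; a common zero of the $A_i$ would be a singular point of $X$. Twisting the two possible normal bundles by $\mathcal{O}(-1)$ gives $\dim\Pi_L=1$ and $2$, and $\dim W=4-\dim\Pi_L$.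

(b) If $W=\mathcal{B}_2$, the image is $\mathcal{B}_1\mathcal{B}_2=\mathcal{B}_3$. If $W=\langle A,A'\rangle$ with $A,A'$ coprime, then $mA+m'A'=0$ with $m,m'\in\mathcal{B}_1$ forces $A\mid m'$, so $m=m'=0$; thus $(m,m')\mapsto mA+m'A'$ is an injective map between $4$-dimensional spaces. In both cases $\dim K_L=8-4$.

(c) Let $\ell_p\in\mathcal{B}_1$ vanish at $p$. An element of $K_L$ that vanishes at $p$ has the form $\ell_pv$ with $v\in\Pi_L$, so the values form a space of dimension $4-\dim\Pi_L$. For the second type, $\Pi_L\otimes\mathcal{B}_1\subset K_L$ is an inclusion of $4$-dimensional spaces, hence an equality.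
\end{proof}

\begin{lemma}\label{lem:pencil}
Let $W\subset\mathcal{B}_2$ be a base-point-free pencil.
\begin{enumerate}
\item[(a)] $W$ contains the square of a nonzero linear form.
\item[(b)] If $r\in\mathcal{B}_1$ and $r\mathcal{B}_1\subset W$, then $r=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The discriminant is a quadratic form on the $2$-dimensional space $W$, so it has a nontrivial zero. (b) If $r\ne0$, then $W=r\mathcal{B}_1$, and the zero of $r$ is a base point.
\end{proof}

\section{A family of degenerations of two skew lines}\label{sec:family}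

\subsection{The two basic degenerations}
Two skew lines can degenerate by meeting or by coming together. Both are visible in $\mathbb{P}^3$, with coordinates $x_0,x_1,w_4,w_5$, in the family
\[
L_\pm=\{w_5=\pm\rho x_1,\ w_4=\pm\rho\varepsilon x_0\}.
\]
The lines are skew when $\rho\varepsilon\neq0$, they meet at $(1:0:0:0)$ when $\varepsilon=0$, and they coincide when $\rho=0$. Changing the sign of $\rho$ exchanges them, so the unordered pair depends only on $\tau=\rho^2$ and $\varepsilon$. Two skew lines lie on $10-6=4$ independent quadrics, here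
\[
w_5^2-\tau x_1^2,\qquad w_4^2-\tau\varepsilon^2x_0^2,\qquad w_4w_5-\tau\varepsilon x_0x_1,\qquad w_4x_1-\varepsilon x_0w_5 .
\]
These quadrics are polynomial in $(\tau,\varepsilon)$ and remain independent for all values of the parameters, so they are the natural candidates for the equations of the flat limits. At $\varepsilon=0$ they give $w_5^2-\tau x_1^2$ and $w_4\cdot(x_1,w_4,w_5)$: the form $w_4$ vanishes on both lines but is not in the ideal. The limit has an embedded point, which remembers the $3$-space spanned by the nearby skew lines.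

To reach all pairs of lines near a given degenerate one in $\mathbb{P}^5$, we let the coordinates move. Write two graphs as $y=(M\pm\rho E)x$, with the scale fixed by $E_{51}=1$. The lines are skew when $\rho\neq0$ and $E$ has rank $2$. When the rank of $E$ drops, $E$ no longer determines the $3$-space, so one of its directions must be kept as an independent parameter $\gamma$.

\subsection{The family}
Let $U=\mathbb{A}^{16}$ have coordinates $M$ (a $4\times2$ matrix), $a$, $b_2,b_3,b_4$, $c_2,c_3$, $\tau$, $\varepsilon$, and let $\mathcal{O}=\mathbb{C}[U]$. Put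
\[
\ell=x_1+ax_0,\qquad \beta=e_5+b_2e_2+b_3e_3+b_4e_4,\qquad \gamma=e_4+c_2e_2+c_3e_3,
\]
and define $w_2,\dots,w_5$ by $y=Mx+w_5\beta+w_4\gamma+w_2e_2+w_3e_3$, that is,
\begin{equation}\label{eq:coords}
\begin{aligned}
&x_5=M_5+w_5,\qquad x_4=M_4+b_4w_5+w_4,\\
&x_i=M_i+b_iw_5+c_iw_4+w_i\quad(i=2,3).
\end{aligned}
\end{equation}
The change of variables is unitriangular, so $S\otimes\mathcal{O}=\mathcal{O}[x_0,\ell,w_2,\dots,w_5]$. Let
\begin{equation}\label{eq:ideal}
\mathcal{I}=\big(w_2,\ w_3,\ w_5^2-\tau\ell^2,\ w_4^2-\tau\varepsilon^2x_0^2,\ w_4w_5-\tau\varepsilon x_0\ell,\ w_4\ell-\varepsilon x_0w_5\big),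
\end{equation}
let $\mathcal{Z}\subset\mathbb{P}^5\times U$ be the subscheme it defines, and for $s\in U$ let $I_s\subset S$ and $Z_s\subset\mathbb{P}^5$ be the specializations. Put $\Lambda_s=\{w_2=w_3=0\}$, $P_s=\{w_2=w_3=w_4=0\}$, $p_s=\{\ell=w_2=\dots=w_5=0\}$, and
\begin{equation}\label{eq:E}
Ex=\ell\beta+\varepsilon x_0\gamma=x_1\beta+x_0(a\beta+\varepsilon\gamma).
\end{equation}
If $\rho^2=\tau$, the graphs $L_\pm=\{y=(M\pm\rho E)x\}$ are given by $w_2=w_3=0$, $w_5=\pm\rho\ell$, $w_4=\pm\rho\varepsilon x_0$, and each generator of $\mathcal{I}$ vanishes under this substitution, identically in the parameters.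

\begin{proposition}\label{prop:flat}
For $t\ge1$ the $\mathcal{O}$-module $(S\otimes\mathcal{O}/\mathcal{I})_t$ is free, with basis the $2t+2$ monomials
\begin{equation}\label{eq:basis}
x_0^i\ell^j\ \ (i+j=t),\qquad x_0^i\ell^jw_5\ \ (i+j=t-1),\qquad x_0^{t-1}w_4 .
\end{equation}
Hence $\mathcal{Z}\to U$ is flat with Hilbert polynomial $2t+2$ and defines a morphism $u\colon U\to\operatorname{Hilb}^{2t+2}(\mathbb{P}^5)$. A form of positive degree vanishes on $Z_s$ if and only if it lies in $I_s$; in particular, the linear span of $Z_s$ is $\Lambda_s$. The scheme $Z_s$ is described on four strata of $U$ as follows.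
\begin{enumerate}
\item[(I)] $\tau\varepsilon\neq0$: the two skew lines $L_\pm$.
\item[(II)] $\tau\neq0=\varepsilon$: the two lines $L_\pm\subset P_s$, meeting at $p_s$, with an embedded point at $p_s$.
\item[(III)] $\tau=0\neq\varepsilon$: a double structure on $L_M$ without embedded points, whose tangent plane at $x\in L_M$ is spanned by $L_M$ and the direction $Ex$.
\item[(IV)] $\tau=\varepsilon=0$: the double line $\{w_5^2=0\}\subset P_s$, supported on $L_M$, with an embedded point at $p_s$.
\end{enumerate}
\end{proposition}

\begin{proof}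
The three relations with leading terms $w_5^2,w_4^2,w_4w_5$ reduce every monomial to monomials of degree at most $1$ in $w_4,w_5$, and the last relation replaces $w_4\ell$ by $\varepsilon x_0w_5$. So the monomials \eqref{eq:basis} generate. If $\tau\varepsilon\neq0$ at $s$, restriction to the skew lines $L_\pm$ is a surjection from $(S/I_s)_t$ onto $H^0(\mathcal{O}_{L_+}(t))\oplus H^0(\mathcal{O}_{L_-}(t))$, which has dimension $2t+2$. Hence it is an isomorphism, the monomials are a basis of $(S/I_s)_t$, and $Z_s=L_+\cup L_-$. The coefficients of a relation among the monomials over $\mathcal{O}$ vanish on the dense open set $\{\tau\varepsilon\ne0\}$, hence identically. This proves freeness and flatness, and the monomials are a basis of $(S/I_s)_t$ for every $s$.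

Multiplication by $x_0$ sends the monomials \eqref{eq:basis} of degree $t$ to distinct monomials \eqref{eq:basis} of degree $t+1$, so it is injective on $(S/I_s)_t$. If a form $\phi$ vanishes on $Z_s$, then $x_0^n\phi\in I_s$ for some $n$, and so $\phi\in I_s$. In degree $1$ this gives $\langle w_2,w_3\rangle$.

Let $\varepsilon=0$. Then $I_s$ is generated by $w_2$, $w_3$, $w_5^2-\tau\ell^2$ and $w_4\cdot(\ell,w_4,w_5)$. Away from $p_s$ one of $\ell,w_4,w_5$ is invertible on $\Lambda_s$, so $Z_s$ coincides there with the plane conic $\{w_5^2=\tau\ell^2\}\subset P_s$. The conic has Hilbert polynomial $2t+1$, so $Z_s$ has an embedded point of length one at $p_s$. This gives (II) and (IV). Let $\tau=0\neq\varepsilon$. Where $x_0\ne0$, the scheme $Z_s\subset\Lambda_s$ is given by $w_5=w_4\ell/(\varepsilon x_0)$ and $w_4^2=0$; where $\ell\neq0$, by $w_4=\varepsilon x_0w_5/\ell$ and $w_5^2=0$. So it is locally a double curve on a smooth surface, with normal direction $(w_5:w_4)=(\ell:\varepsilon x_0)$, which is the direction $Ex$.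
\end{proof}

\begin{lemma}\label{lem:inj}
The morphism $u$ is injective on points.
\end{lemma}

\begin{proof}
The stratum of $s$ is read off from the support of $Z_s$ and the presence of an embedded point. We recover the coordinates of $s$ from two observations.

\emph{$\Lambda_s$ determines $\gamma$.} Indeed, $\Lambda_s\cap\{x=0\}$ is the line $\mathbb{P}\langle\beta,\gamma\rangle$, which meets $\{x_5=0\}$ in $[\gamma]$, and $\gamma$ is normalized by $\gamma_4=1$.

\emph{The line $\mathbb{C}E$ determines $E$, $b$, $a$, $\varepsilon\gamma$ and $\varepsilon$.} By \eqref{eq:E}, $E_{51}=1$; the $x_1$-column of $E$ is $\beta$; $a=E_{50}$; the $x_0$-column minus $a\beta$ is $\varepsilon\gamma$; and $\varepsilon$ is the $e_4$-component of $\varepsilon\gamma$.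

The span of $Z_s$ gives $\gamma$ on every stratum. If $\tau\neq0$, the support is an unordered pair of graphs $M^\pm$, which gives $M=\frac12(M^++M^-)$ and $D=\frac12(M^+-M^-)=\rho E$ up to sign, hence $\tau=D_{51}^2$ and $\mathbb{C}E$. If $\tau=0$, the support gives $M$. On stratum III the tangent planes give the map $x\mapsto[Ex]$, which determines the nowhere vanishing section $E$ up to a scalar. On stratum IV the embedded point gives $a$, and the plane $P_s$ of the double line gives $\beta$, since $P_s\cap\{x=0\}=[\beta]$.
\end{proof}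

\section{The scheme $Y$ and a criterion for singularity}\label{sec:Y}

The class of $f$ in the free module $(S\otimes\mathcal{O}/\mathcal{I})_3$ has $8$ coefficients in $\mathcal{O}$. Let $Y\subset U$ be the closed subscheme they define. Then $\mathcal{Z}|_Y\subset X\times Y$, so $u$ restricts to a morphism $Y\to\operatorname{Hilb}^{2t+2}(X)$, and $s\in Y$ if and only if $Z_s\subset X$. For $s\in Y$ with maximal ideal $\mathfrak{m}$, the class of $f$ modulo $\mathfrak{m}^2$ is a linear map
\[
\Phi_s\colon T_sU=\mathbb{C}^{16}\longrightarrow(S/I_s)_3=\mathbb{C}^8,\qquad T_sY=\ker\Phi_s .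
\]
Because the coefficients vanish at $s$, the map $\Phi_s$ does not depend on the basis of the module chosen near $s$. Since $\ell=x_1+ax_0$, the basis \eqref{eq:basis} may be replaced by the decomposition
\begin{equation}\label{eq:decomp}
(S\otimes\mathcal{O}/\mathcal{I})_3=\big(\mathcal{B}_3\ \oplus\ \mathcal{B}_2w_5\ \oplus\ \mathbb{C}x_0^2w_4\big)\otimes\mathcal{O}.
\end{equation}

We want to read singularities of $H(X)$ off the rank of $\Phi_s$. Two things could prevent this: $Y$ could have components inside the degenerate strata, made of schemes that are not limits of skew lines on $X$, and $Y$ could be nonreduced. A dimension count excludes both. Let $U^0=\{\tau\varepsilon\neq0\}$ be stratum I.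

\begin{lemma}\label{lem:open}
$Y\cap U^0$ is empty, or smooth and irreducible of dimension $8$.
\end{lemma}

\begin{proof}
Adjoining $\rho=\sqrt{\tau}$ gives an \'etale double cover $\tilde U^0\to U^0$. The map $(s,\rho)\mapsto(M^+,M^-)=(M+\rho E,M-\rho E)$ is an isomorphism from $\tilde U^0$ onto an open set of pairs of matrices: with $D=\frac12(M^+-M^-)$, the inverse is $\rho=D_{51}$, $E=D/D_{51}$, followed by the formulas for $b,a,\varepsilon\gamma,\varepsilon$ in the proof of Lemma~\ref{lem:inj} and $\gamma=(\varepsilon\gamma)/\varepsilon$; it is regular where $D_{51}\neq0$ and $\varepsilon\neq0$. Over $\tilde U^0$, restriction of cubic forms to the two lines is a map between locally free modules of rank $8$ that is bijective on fibers, hence an isomorphism. So the preimage of $Y$ is defined by the coefficients of $f(x,M^+x)$ and $f(x,M^-x)$. It is an open subscheme of $F(X)\times F(X)$, which is smooth and irreducible of dimension $8$, and these properties descend along the \'etale cover.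
\end{proof}

\begin{lemma}\label{lem:boundary}
$\dim(Y\setminus U^0)\le7$.
\end{lemma}

\begin{proof}
On each of the strata II, III, IV (on stratum II after adjoining $\rho$) we list geometric data that depend algebraically on $s$ and determine $s$ by the proof of Lemma~\ref{lem:inj}. It suffices to bound the dimension of the space of data. On strata II and IV we have $I_s\subset(w_2,w_3)+(\ell,w_4,w_5)^2$, so $f|_{\Lambda_s}$ is singular at $p=p_s$, which means $\Lambda_s\subset T_pX$. The $3$-spaces between the plane $P_s$ and $T_pX\cong\mathbb{P}^4$ form a $\mathbb{P}^1$.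

\emph{Stratum II.} The data are $(L_+,L_-,\Lambda_s)$. Let $\Gamma=\{(p,L):p\in L\subset X\}$, a $\mathbb{P}^1$-bundle over $F(X)$, irreducible of dimension $5$. In coordinates with $p=(1:0:\dots:0)$ write $f=x_0^2f_1+x_0f_2+f_3$ with $f_i$ of degree $i$ in $x_1,\dots,x_5$. The fiber of $\Gamma\to X$ over $p$ is $\{f_2=f_3=0\}$ inside $\{f_1=0\}\cong\mathbb{P}^3$, so it is nonempty of dimension at least $1$. It is not all of $\mathbb{P}^3$, since otherwise $X\supset T_pX$ and $f$ would be reducible. Let $B\subset X$ be the closed set over which the fiber has dimension $2$. If $\dim B\geq3$, its preimage is closed of dimension at least $5$, hence all of $\Gamma$; then $B=X$ and $\dim\Gamma\ge6$, a contradiction. So $\dim B\le2$, and $\dim\Gamma\times_X\Gamma\le\max(4+2,\,2+4)=6$. With the choice of $\Lambda_s$ the total is at most $7$.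

\emph{Stratum III.} Modulo $w_2,w_3$ and $(w_4,w_5)^2$ we have $f\equiv f|_{L_M}+w_5\,\partial_\beta f|_{L_M}+w_4\,\partial_\gamma f|_{L_M}$. So $f\in I_s$ means that $L_M\subset X$ and that the remaining terms equal $\kappa(w_4\ell-\varepsilon x_0w_5)$ for some $\kappa\in\mathcal{B}_1$. Then $\ell\,\partial_\beta f+\varepsilon x_0\,\partial_\gamma f=0$ on $L_M$, that is, $E\in K_{L_M}$. The data $(L_M,[E])$ vary in a $\mathbb{P}^3$-bundle over $F(X)$, of dimension $7$.

\emph{Stratum IV.} The data are $(L_M,P_s,p_s,\Lambda_s)$. Since $f|_{P_s}$ is divisible by $w_5^2$, we have $\beta\in\Pi_{L_M}$, which leaves at most one parameter for $P_s$ by Lemma~\ref{lem:lines}(a). The total is at most $4+1+1+1=7$.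
\end{proof}

\begin{proposition}\label{prop:Y}
If $Y\neq\emptyset$, then $Y$ is integral of dimension $8$, and $u$ induces an injective birational morphism $Y\to H(X)$. Let $s\in Y$.
\begin{enumerate}
\item[(a)] If $H(X)$ is normal at $u(s)$, then $Y\to H(X)$ is a local isomorphism at $s$; in this case $H(X)$ is smooth at $u(s)$ if and only if $\Phi_s$ is surjective.
\item[(b)] If $\Phi_s$ is not surjective, then $H(X)$ is singular at $u(s)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Every component of $Y$ has dimension at least $16-8=8$, so by Lemma~\ref{lem:boundary} none lies in $Y\setminus U^0$. By Lemma~\ref{lem:open}, $Y$ is irreducible of dimension $8$ and generically reduced. It is defined by $8$ equations in $\mathbb{A}^{16}$, so it is a complete intersection, hence Cohen--Macaulay, and a generically reduced Cohen--Macaulay scheme is reduced. The dense open set $Y\cap U^0$ maps into $H(X)$ and $Y$ is reduced, so $u|_Y$ factors through $H(X)$. The map $Y\to H(X)$ is injective by Lemma~\ref{lem:inj}, and both varieties are irreducible of dimension $8$,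 so it is dominant. In characteristic $0$ the degree of the extension of function fields is the number of points in a general fiber, so the map is birational.

(a) The normal locus $H'\subset H(X)$ is open. By Zariski's main theorem, a quasi-finite separated birational morphism from a variety to a normal variety is an open immersion; apply this to $u^{-1}(H')\cap Y\to H'$. Finally, $Y$ is smooth at $s$ if and only if $\dim\ker\Phi_s=8$.

(b) If $H(X)$ were smooth at $u(s)$, it would be normal there, and $\Phi_s$ would be surjective by (a).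
\end{proof}

Part (b) needs no prior knowledge of the singularities of $H(X)$. The converse does need normality: an injective birational map from a smooth variety can have a singular target, as the normalization of a cuspidal curve shows.

\section{The singular point attached to a flag}\label{sec:sing}

Let $o\in U$ be the origin. It lies in stratum IV, its flag $L_0\subset P_o\subset\Lambda_o$ is the flag \eqref{eq:flag}, the embedded point is $p=(1:0:\dots:0)$, and
\[
I_o=(x_2,\ x_3,\ x_5^2,\ x_4^2,\ x_4x_5,\ x_1x_4).
\]
To compute $\Phi_o$ we work modulo the square of the maximal ideal of $o$, so that a product of two coordinates of $U$ is zero. The relations \eqref{eq:ideal} become $w_2=w_3=0$ and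
\begin{equation}\label{eq:first}
w_5^2=\tau x_1^2,\qquad w_4^2=w_4w_5=0,\qquad x_1w_4=\varepsilon x_0w_5-ax_0w_4 .
\end{equation}
For $q\in\mathcal{B}_d$ write $q(p)=q(1,0)$. If $\delta$ is any coordinate of $U$, then \eqref{eq:first} gives
\begin{equation}\label{eq:rules}
\delta\cdot(w_4,w_5)^2=0,\qquad \delta\,q\,w_4=\delta\,q(p)\,x_0^dw_4 .
\end{equation}

\subsection{An example}
The mechanism is visible on the cubic form
\begin{equation}\label{eq:f0}
f_0=(x_0^2x_2+x_2^3+x_0x_4^2)+(x_1^2x_3+x_3^3)+x_5^3 ,
\end{equation}
which lies in $V$ because $f_0|_\Lambda=x_0x_4^2+x_5^3$. Its partial derivatives are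
\begin{equation}\label{eq:partials}
2x_0x_2+x_4^2,\quad x_0^2+3x_2^2,\quad 2x_0x_4;\qquad 2x_1x_3,\quad x_1^2+3x_3^2;\qquad 3x_5^2 .
\end{equation}
At a common zero, $x_5=0$ and $x_1=x_3=0$, and $x_0x_4=0$. If $x_0=0$, the first two forms give $x_4=x_2=0$. If $x_4=0$, then $x_0x_2=0$ and $x_0^2=-3x_2^2$ give $x_0=x_2=0$. So $X_0=\{f_0=0\}$ is smooth. Every monomial of $f_0$ lies in $I_o$, so $o\in Y$. Substituting \eqref{eq:coords} and using \eqref{eq:first} and \eqref{eq:rules}, we find $x_2^3=x_3^3=0$ and
\begin{align*}
x_0^2x_2&=x_0^2M_2+b_2x_0^2w_5+c_2x_0^2w_4, & x_0x_4^2&=2x_0M_4w_4=2M_{40}x_0^2w_4,\\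
x_1^2x_3&=x_1^2M_3+b_3x_1^2w_5, & x_5^3&=w_5^3=\tau x_1^2w_5 .
\end{align*}
In the decomposition \eqref{eq:decomp},
\[
\Phi_o=\big(x_0^2M_2+x_1^2M_3\big)+\big(b_2x_0^2+(b_3+\tau)x_1^2\big)w_5+\big(c_2+2M_{40}\big)x_0^2w_4 .
\]
The monomial $x_0x_1w_5$ never appears. Seven of the eight equations of $Y$ have independent linear terms and the eighth has none, so $\dim T_oY=9$, and $H(X_0)$ is singular at $Z_o$ by Proposition~\ref{prop:Y}(b). The coefficient of $w_5$ is confined to the pencil $W=\langle x_0^2,x_1^2\rangle$ of the line $L$. This is what persists for all $f\in V$.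

\subsection{The tangent space at the origin}
Let $f$ be any smooth cubic form vanishing on $L=\{y=0\}$. Expand it in powers of $y$:
\[
f=\sum_{i=2}^5A_i(x)\,x_i+Q_x(y,y)+C(y),
\]
where $A_i\in\mathcal{B}_2$ are as in Section~\ref{sec:lines}, $Q_x$ is a symmetric bilinear form on $\mathbb{C}^4$ with values in $\mathcal{B}_1$, and $C$ is a cubic form on $\mathbb{C}^4$. Put $Q_{ij}=Q_x(e_i,e_j)\in\mathcal{B}_1$. Comparing with \eqref{eq:14},
\begin{equation}\label{eq:Vcond}
f\in V\iff A_4=A_5=0\ \text{ and }\ Q_{45}=Q_{55}=0 .
\end{equation}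

\begin{lemma}\label{lem:tangent}
We have $o\in Y$ if and only if $A_5=0$ and $A_4=x_1r$ with $r\in\mathcal{B}_1$. In this case $\Phi_o=\Phi^{1}+\Phi^{2}w_5+\Phi^{3}x_0^2w_4$ with
\begin{align*}
\Phi^{1}&=\textstyle\sum_iA_iM_i+\tau x_1^2Q_{55}\ \in\mathcal{B}_3,\\
\Phi^{2}&=b_2A_2+b_3A_3+b_4A_4+2Q_x(e_5,Mx)+\varepsilon x_0r+\tau C(e_5)x_1^2\ \in\mathcal{B}_2,\\
\Phi^{3}&=c_2A_2(p)+c_3A_3(p)-a\,r(p)+2Q_p(e_4,Mp)\ \in\mathbb{C}.
\end{align*}
\end{lemma}

\begin{proof}
Modulo $I_o$ we have $f\equiv A_5x_5+A_4(p)x_0^2x_4$, which gives the first claim. Now substitute $y=Mx+w_5\beta+w_4\gamma$.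

\emph{Terms linear in $y$.} They give $\sum A_iM_i+(b_2A_2+b_3A_3+b_4A_4)w_5+(A_4+c_2A_2+c_3A_3)w_4$. Here $A_4w_4=r\,x_1w_4=\varepsilon x_0r\,w_5-a\,r(p)x_0^2w_4$ and $c_iA_iw_4=c_iA_i(p)x_0^2w_4$.

\emph{Terms quadratic in $y$.} Write $y=y_0+\eta$ with $y_0=w_5e_5+w_4e_4$ and $\eta=Mx+w_5(\beta-e_5)+w_4(\gamma-e_4)$ of first order. By \eqref{eq:first}, $Q_x(y_0,y_0)=\tau x_1^2Q_{55}$. In $2Q_x(y_0,\eta)$ the terms quadratic in $w$ vanish by \eqref{eq:rules}, and there remains $2Q_x(e_5,Mx)w_5+2Q_p(e_4,Mp)x_0^2w_4$.

\emph{Terms cubic in $y$.} In $C(y_0)$ every monomial other than $w_5^3=\tau x_1^2w_5$ is divisible by $w_4w_5$ or $w_4^2$. The terms linear in $\eta$ have degree at least $2$ in $w$ and vanish by \eqref{eq:rules}.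
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Let $f\in V$ be smooth. By \eqref{eq:Vcond} and Lemma~\ref{lem:lines}(a), $W=\langle A_2,A_3\rangle$ is a base-point-free pencil. By Lemma~\ref{lem:pencil}(a) it contains a nonzero square, and after a linear change of $(x_0,x_1)$, which preserves the flag and hence $V$, we may assume $x_1^2\in W$. By Lemma~\ref{lem:tangent}, $o\in Y$ with $r=0$. On the $12$-dimensional subspace $\{M_2=M_3=0\}\subset T_oU$ we have $\Phi^1=0$ and $Q_x(e_5,Mx)=Q_{45}M_4+Q_{55}M_5=0$, so
\[
\Phi^2=b_2A_2+b_3A_3+\tau C(e_5)x_1^2\in W .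
\]
Thus $\Phi_o$ maps this subspace into $Ww_5\oplus\mathbb{C}x_0^2w_4$, which has dimension $3$, and $\dim\ker\Phi_o\ge12-3=9$. Hence $\Phi_o$ is not surjective, and $H(X)$ is singular at $Z_o$ by Proposition~\ref{prop:Y}(b).
\end{proof}

\begin{remark}\label{rem:roles}
Each hypothesis closes one way for $\Phi^2$ to leave the pencil $W$: the condition $A_4=0$ removes the term $\varepsilon x_0r$, the conditions $Q_{45}=Q_{55}=0$ remove the contribution of $M_4,M_5$, and the position of the embedded point takes care of $\tau$. The last choice matters. If $f\in V$, $C(e_5)\neq0$ and $x_1^2\notin W$, then $M_2,M_3$ surject onto $\mathcal{B}_3$, the parameters $b_2,b_3,\tau$ contribute $W+\mathbb{C}x_1^2=\mathcal{B}_2$ to $\Phi^2$ and nothing else, and $c_2,c_3$ surject onto the last summand, so $\Phi_o$ is surjective.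
\end{remark}

\section{No extra Hodge classes along $V$}\label{sec:hodge}

\subsection{Residues and the intersection form}
Let $f\in S_3$ be smooth, $X=X_f=\{f=0\}$, and let $R=S/(\partial_0f,\dots,\partial_5f)=\bigoplus_dR^d$ be the Jacobian ring. It is a complete intersection of six quadrics in six variables, so by Macaulay's theorem $R^6\cong\mathbb{C}$, $R^d=0$ for $d>6$, and multiplication $R^d\times R^{6-d}\to R^6$ is a perfect pairing. Let $H_{\mathrm{prim}}=(h^2)^\perp\subset H^4(X,\mathbb{C})$ be the primitive cohomology, and $F^p=\bigoplus_{p'\geq p}H_{\mathrm{prim}}^{p',4-p'}$ its Hodge filtration. We write $\xi\cdot\xi'$ for the intersection form. We use three standard facts: $F^4=H^{4,0}=0$ because $K_X=\mathcal{O}_X(-3)$; $F^p\cdot F^{5-p}=0$ for reasons of type; and, by the Hodge--Riemann relations, $\xi\cdot\bar\xi\neq0$ for $0\ne\xi\in H^{3,1}$, while $\xi\cdot\xi>0$ for every nonzero real class $\xi\in H^{2,2}_{\mathrm{prim}}$.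

Let $\Omega=\sum_i(-1)^ix_i\,dx_0\wedge\dots\wedge\widehat{dx_i}\wedge\dots\wedge dx_5$. For $\phi\in S_{3q-3}$ the rational $5$-form $\phi\,\Omega/f^{q+1}$ on $\mathbb{P}^5$ has poles only along $X$, and we let $\alpha_q^f(\phi)\in H_{\mathrm{prim}}$ be the residue of its class in $H^5(\mathbb{P}^5\setminus X,\mathbb{C})$. Griffiths' description of the Hodge structure is the following; see \cite[Ch.~6]{VoisinHodge}.
\begin{enumerate}
\item[(G1)] For $q=1,2,3$, the map $\alpha^f_q$ takes values in $F^{4-q}$ and induces an isomorphism $R^{3q-3}\cong F^{4-q}/F^{5-q}$.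
\item[(G2)] For $g\in S_3$, identify the cohomology groups of the $X_{f+tg}$ for small $t$ by parallel transport. Then $\frac{d}{dt}\big|_{t=0}\,\alpha_q^{f+tg}(\phi)=-(q+1)\,\alpha^f_{q+1}(\phi g)$.
\end{enumerate}
Property (G2) is the derivative of $(f+tg)^{-q-1}$ taken under the integral sign. In particular, $\omega_f=\alpha^f_1(1)$ spans $F^3=H^{3,1}$. We drop the superscript $f$ when it is fixed. The next lemma translates the intersection form on $H^{2,2}_{\mathrm{prim}}$ into multiplication in $R$.

\begin{lemma}\label{lem:pairing}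
For $g,v\in S_3$ we have $\alpha_2(g)\cdot\alpha_2(v)=0$ if and only if $gv=0$ in $R^6$.
\end{lemma}

\begin{proof}
For small $t$ we have $\omega_{f+tg}\cdot\alpha_2^{f+tg}(v)=0$, because $F^3\cdot F^2=0$. The intersection form is invariant under parallel transport, so differentiating with (G2) gives
\[
-2\,\alpha_2(g)\cdot\alpha_2(v)-3\,\omega_f\cdot\alpha_3(gv)=0 .
\]
The linear form $\xi\mapsto\omega_f\cdot\xi$ on $F^1$ vanishes on $F^2$ and not on $\bar\omega_f$, so it induces an isomorphism from $F^1/F^2\cong R^6$ to $\mathbb{C}$.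
\end{proof}

\subsection{A criterion}
Suppose that a primitive integral class stays of type $(2,2)$ along a linear family $V'\subset S_3$. It is then orthogonal to $\omega_f$ along the family, and differentiating shows that the corresponding $v\in R^3$ annihilates $V'$. If the image of $V'$ were all of $R^3$, this would give $v=0$ and a contradiction. For our $V$ this simple argument is not available, since $V$ sweeps out only a divisor (Proposition~\ref{prop:D}). What remains is positivity: the class is real, so $v^2\neq0$.

\begin{proposition}\label{prop:criterion}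
Let $V'\subset S_3$ be a linear subspace and $f_0\in V'$ a smooth form with Jacobian ring $R$. Assume that every $v\in R^3$ with $vg=0$ in $R^6$ for all $g\in V'$ satisfies $v^2=0$. Then there is a smooth $f\in V'$ with $\operatorname{Hdg}(X_f)=\mathbb{Z}h^2$.
\end{proposition}

\begin{proof}
Let $\Delta\subset V'$ be a small ball around $f_0$ consisting of smooth forms. Parallel transport identifies $H^4(X_f,\mathbb{Z})$, $f\in\Delta$, with $H=H^4(X_{f_0},\mathbb{Z})$, a torsion-free group (its torsion is that of $H_3(X_{f_0},\mathbb{Z})$, which vanishes by the Lefschetz theorem). Since $h^2\cdot h^2=3$ is squarefree, $h^2$ is indivisible and $\mathbb{Q}h^2\cap H=\mathbb{Z}h^2$. For $\lambda\in H\setminus\mathbb{Z}h^2$ the class $\lambda'=3\lambda-(\lambda\cdot h^2)h^2$ is therefore nonzero, and it is primitive. Put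
\[
\Delta_\lambda=\{f\in\Delta:\lambda\in H^{2,2}(X_f)\}=\{f\in\Delta:\lambda'\in F^2(X_f)\}.
\]
The two sets agree because $\lambda'$ is real and $F^2\cap\overline{F^2}=H^{2,2}_{\mathrm{prim}}$. Since $F^2$ varies holomorphically, $\Delta_\lambda$ is a closed analytic subset of $\Delta$.

We claim that $\Delta_\lambda\neq\Delta$. Otherwise $\lambda'\cdot\omega_f=0$ for all $f\in\Delta$. Differentiating at $f_0$ in the direction $g\in V'$ gives $\lambda'\cdot\alpha_2(g)=0$ by (G2). By (G1) there is $v\in S_3$ with $\lambda'\equiv\alpha_2(v)\bmod F^3$ at $f_0$. As $F^3\cdot F^2=0$, we may replace $\lambda'$ by $\alpha_2(v)$ in products with elements of $F^2$. Hence $\alpha_2(v)\cdot\alpha_2(g)=0$ for all $g\in V'$, so $vg=0$ in $R^6$ by Lemma~\ref{lem:pairing}, so $v^2=0$ by assumption, and so $\lambda'\cdot\lambda'=\alpha_2(v)\cdot\alpha_2(v)=0$ by Lemma~\ref{lem:pairing} again. This contradicts the Hodge--Riemann relations.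

Each $\Delta_\lambda$ is a proper closed analytic subset of a ball, hence nowhere dense, and there are countably many $\lambda$. By Baire's theorem some $f\in\Delta$ lies in no $\Delta_\lambda$.
\end{proof}

\subsection{The Jacobian ring of $f_0$}
The form $f_0$ of \eqref{eq:f0} is a sum of three forms in disjoint sets of variables. This gives its Jacobian ring a finer grading, and the finer grading makes $v^2$ vanish for reasons of degree. By \eqref{eq:partials}, $R=R'\otimes R''\otimes R'''$ with
\[
R'=\frac{\mathbb{C}[x_0,x_2,x_4]}{(2x_0x_2+x_4^2,\ x_0^2+3x_2^2,\ x_0x_4)},\quad R''=\frac{\mathbb{C}[x_1,x_3]}{(x_1x_3,\ x_1^2+3x_3^2)},\quad R'''=\frac{\mathbb{C}[x_5]}{(x_5^2)} .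
\]
A complete intersection of $n$ quadrics in $n$ variables has Hilbert series $(1+z)^n$, so the Hilbert functions are $(1,3,3,1)$, $(1,2,1)$, $(1,1)$. Let $R_{(i,j,k)}=R'_i\otimes R''_j\otimes R'''_k$. Then $R^6=R_{(3,2,1)}$, and the perfect pairing on $R^3$ pairs $R_{(i,j,k)}$ perfectly with $R_{(3-i,2-j,1-k)}$ and trivially with every other piece. The six pieces of $R^3$ are matched as
\begin{equation}\label{eq:match}
(3,0,0)\leftrightarrow(0,2,1),\qquad(1,2,0)\leftrightarrow(2,0,1),\qquad(2,1,0)\leftrightarrow(1,1,1).
\end{equation}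

\begin{lemma}\label{lem:isotropic}
If $v\in R^3$ and $vg=0$ in $R^6$ for all $g\in V$, then $v^2=0$.
\end{lemma}

\begin{proof}
In $R'$ we have $x_0^2=-3x_2^2$, $x_0x_2=-\frac12x_4^2$ and $x_0x_4=0$, so $R'_2$ is spanned by $x_2^2,x_2x_4,x_4^2$. Multiplying these by $x_0$ gives $-\frac12x_2x_4^2,0,0$, so $R'_3$ is spanned by the cubic monomials in $x_2,x_4$. In $R''$ we have $x_1^2=-3x_3^2$ and $x_1x_3=0$, so $R''_2=\mathbb{C}x_3^2$. Hence five of the six pieces are spanned by the following monomials:
\begin{center}
\begin{tabular}{ll}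
$(3,0,0)$: & $x_2^3,\ x_2^2x_4,\ x_2x_4^2,\ x_4^3$;\\
$(2,1,0)$: & $\{x_2^2,\,x_2x_4,\,x_4^2\}\cdot\{x_1,\,x_3\}$;\\
$(1,2,0)$: & $\{x_0,\,x_2,\,x_4\}\cdot x_3^2$;\\
$(2,0,1)$: & $\{x_2^2,\,x_2x_4,\,x_4^2\}\cdot x_5$;\\
$(0,2,1)$: & $x_3^2x_5$.
\end{tabular}
\end{center}
Each of them is divisible by $x_2$, $x_3$ or $x_4^2$, so it lies in $V$. Thus $v$ annihilates every piece except possibly $R_{(1,1,1)}$, and by \eqref{eq:match} all components of $v$ vanish except the one in $R_{(2,1,0)}$. Then $v^2\in R_{(4,2,0)}=0$.
\end{proof}

\begin{remark}\label{rem:codim2}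
The piece $R_{(1,1,1)}$ has the basis $x_ix_jx_5$ with $i\in\{0,2,4\}$, $j\in\{1,3\}$, and exactly two of these monomials, $x_0x_1x_5$ and $x_1x_4x_5$, are not in $V$. As $V$ is spanned by monomials, its image in $R^3$ has codimension $2$. So the annihilator of $V$ is a plane: there are complex classes that stay in $F^2$ to first order along $V$, and only positivity shows that none of them is real.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2) and of the conclusion]
The form $f_0\in V$ is smooth. By Lemma~\ref{lem:isotropic} and Proposition~\ref{prop:criterion} there is a smooth $f^*\in V$ with $\operatorname{Hdg}(X_{f^*})=\mathbb{Z}h^2$. This lattice has rank $1$, so $X_{f^*}\notin\mathcal{C}_d$ for all $d$, while $X_{f^*}\in\mathcal{C}_{HTL}$ by part (1). Hence $\mathcal{C}_{HTL}\not\subset\bigcup_d\mathcal{C}_d$.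

The smooth forms in $V$ form an irreducible variety $V^\circ$. Each $\mathcal{C}_d$ is closed, so its preimage in $V^\circ$ is a closed subvariety, and it is proper because it misses $f^*$. So a very general $f\in V$, namely one outside this countable union, defines a cubic $X$ in no $\mathcal{C}_d$. If such an $X$ had a class $\lambda\in\operatorname{Hdg}(X)\setminus\mathbb{Z}h^2$, then $K=(\mathbb{Q}h^2+\mathbb{Q}\lambda)\cap H^4(X,\mathbb{Z})$ would be a saturated sublattice of rank $2$ in $\operatorname{Hdg}(X)$ containing $h^2$. For smooth $X$ its discriminant $d$ automatically satisfies $d>6$ and $d\equiv0,2\pmod6$ \cite{Hassett}, so $X\in\mathcal{C}_d$, a contradiction.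
\end{proof}

\section{All cubics with singular $H(X)$}\label{sec:B}

\subsection{The divisor $\mathcal{D}$}
Recall that $\mathcal{C}$ is the quotient of the open set of smooth forms in $S_3$ by $GL_6$: its points are the orbits, which have dimension $56-20=36$, and closed invariant sets have closed images.

\begin{proposition}\label{prop:D}
$\mathcal{D}$ is an irreducible closed divisor in $\mathcal{C}$.
\end{proposition}

\begin{proof}
Let $\hat D=GL_6\cdot V\subset S_3$ be the union of all $V_{L,P,\Lambda}$. The variety of flags is projective and irreducible of dimension $8+3+2=13$, and $\hat D$ is the image in $S_3$ of a subbundle of rank $42$ of the trivial bundle with fiber $S_3$. So $\hat D$ is closed and irreducible, and $\dim\hat D\le55$.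

For the opposite inequality, the dimension of the image of $GL_6\times V\to S_3$ is at least the rank of the differential at any point. At $(1,f)$ the differential has image $V+J_3(f)$, where $J_3(f)=\langle x_j\partial_if\rangle$. By Remark~\ref{rem:codim2} this space has codimension $2$ for $f=f_0$, so we use another form, which need not be smooth:
\[
f_1=x_0^2x_2+x_1^2x_3+x_0x_4^2+x_1x_2x_5+x_5^3\in V,
\]
with $\partial_2f_1=x_0^2+x_1x_5$, $\partial_3f_1=x_1^2$, $\partial_4f_1=2x_0x_4$, $\partial_5f_1=x_1x_2+3x_5^2$. Modulo $V+J_3(f_1)$ we obtain successively: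
\begin{itemize}
\item $x_0x_5^2\equiv x_1x_5^2\equiv0$, from $x_0\partial_5f_1$ and $x_1\partial_5f_1$, since multiples of $x_2$ lie in $V$;
\item $x_0^2x_4\equiv x_0x_1x_4\equiv x_0x_4x_5\equiv0$, from $x_0,x_1,x_5$ times $\partial_4f_1$;
\item $x_0x_1^2\equiv x_1^3\equiv x_1^2x_4\equiv x_1^2x_5\equiv0$, from $x_0,x_1,x_4,x_5$ times $\partial_3f_1$;
\item $x_0^2x_1\equiv-x_1^2x_5\equiv0$, $\ x_1x_4x_5\equiv-x_0^2x_4\equiv0$, $\ x_0^2x_5\equiv-x_1x_5^2\equiv0$, from $x_1,x_4,x_5$ times $\partial_2f_1$;
\item $x_0^3\equiv-x_0x_1x_5$, from $x_0\partial_2f_1$.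
\end{itemize}
So twelve of the monomials \eqref{eq:14} vanish and the other two are proportional. Thus $V+J_3(f_1)$ has codimension at most $1$, and $\dim\hat D=55$. The smooth forms in $\hat D$ form an invariant open subset, nonempty because it contains $f_0$, and its image $\mathcal{D}$ is closed and irreducible of dimension $55-36=19$.
\end{proof}

\subsection{Four normal forms}
For $\tau,\varepsilon\in\{0,1\}$ let $s(\tau,\varepsilon)\in U$ be the point with these values of $\tau,\varepsilon$ and all other coordinates zero.

\begin{lemma}\label{lem:normal}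
Every $Z\in H(X)$ is carried by a projective transformation of $\mathbb{P}^5$ to $Z_{s(\tau,\varepsilon)}$ for some $\tau,\varepsilon\in\{0,1\}$.
\end{lemma}

\begin{proof}
Choose a smooth pointed curve $(T,0)$, with local parameter $t$, and a morphism $T\to H(X)$, $t\mapsto Z^t$, such that $Z^0=Z$ and $Z^t$ is a pair of skew lines for $t\ne0$. After a base change the two lines are ordered, and each family of lines extends over $0$ because the Grassmannian is projective. Choose coordinates such that the $3$-space $\{x=0\}$ misses both limit lines. Near $0$ the lines are graphs $y=M^\pm(t)x$. Put $M=\frac12(M^++M^-)$ and write $\frac12(M^+-M^-)=t^kE'(t)$ with $E'(0)\neq0$. After constant changes of basis in $x$ and in $y$ we have $E'_{51}(0)\neq0$. Put $\rho=t^kE'_{51}$, $\tau=\rho^2$, $E=E'/E'_{51}$, let $\beta$ be the $x_1$-column of $E$, and let $a=E_{50}$. Then $Ex=\ell\beta+x_0\zeta(t)$ with $\zeta(t)\in\langle e_2,e_3,e_4\rangle$, and $\zeta(t)\neq0$ for $t\neq0$ because $E(t)$ has rank $2$ when the lines are skew. Write $\zeta=t^n\zeta'$ with $\zeta'(0)\ne0$.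 After a constant change of basis of $\langle e_2,e_3,e_4\rangle$ we have $\zeta'_4(0)\neq0$; put $\varepsilon=t^n\zeta'_4$ and $\gamma=\zeta'/\zeta'_4$. After shrinking $T$, this defines a morphism $\sigma\colon T\to U$ with $Z_{\sigma(t)}=Z^t$ for $t\neq0$. The Hilbert scheme is separated, so $Z=Z_{\sigma(0)}$.

In the coordinates $(x_0,\ell,w_2,\dots,w_5)$ at $\sigma(0)$ the ideal depends only on $\tau,\varepsilon$. Replacing $(w_5,w_4)$ by $(\rho w_5,\rho\varepsilon w_4)$ on stratum I, by $(\rho w_5,w_4)$ on stratum II, and by $(w_5,\varepsilon w_4)$ on stratum III makes the nonzero parameters equal to $1$.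
\end{proof}

We replace $X$ by its projective transform and assume $s=s(\tau,\varepsilon)\in Y$. Since $H(X)$ is normal, Proposition~\ref{prop:Y}(a) says that $H(X)$ is smooth at $Z_s$ if and only if $\Phi_s$ is surjective. On stratum I this holds by Lemma~\ref{lem:open}. On the other strata we prove surjectivity one summand of \eqref{eq:decomp} at a time: if some parameters map into a sum of summands and onto it, it suffices to prove surjectivity modulo that sum.

\subsection{Double lines without embedded point}

\begin{lemma}\label{lem:III}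
If $s=s(0,1)\in Y$, then $\Phi_s$ is surjective.
\end{lemma}

\begin{proof}
Here $L=\{y=0\}\subset X$, and $E_0=x_0e_4+x_1e_5$ lies in $K_L$ by the proof of Lemma~\ref{lem:boundary}. Let $G=\mathcal{B}_2w_5\oplus\mathbb{C}x_0^2w_4$.

Vary first only $a,b,c$ and $\varepsilon=1+\varepsilon'$, keeping $M=0$ and $\tau=0$. Then $(w_4,w_5)^2=0$ exactly, and the class of $f$ is $w_5\,\partial_\beta f|_L+w_4\,\partial_\gamma f|_L$, which lies in the summand generated by $G$. The substitution $w_5\mapsto\ell$, $w_4\mapsto\varepsilon x_0$ respects the relation $w_4\ell=\varepsilon x_0w_5$ and sends $qw_5+kx_0^2w_4$ to $q\ell+k\varepsilon x_0^3$, so it identifies this summand with $\mathcal{B}_3$ where $\varepsilon\neq0$. It sends the class of $f$ to $\sum_iE_iA_i$. By \eqref{eq:E}, the first-order variation of $E$ is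
\[
E'=(b_2x_1+c_2x_0)e_2+(b_3x_1+c_3x_0)e_3+(b_4x_1+\varepsilon'x_0)e_4+ax_0e_5 .
\]
These $E'$ fill the hyperplane $\{E'_{51}=0\}$ of $\mathcal{B}_1^4$, which is complementary to $E_0\in K_L$. By Lemma~\ref{lem:lines}(b) the forms $\sum_iE'_iA_i$ fill $\mathcal{B}_3$. So these seven parameters map onto $G$. Modulo $G$, the parameters $M$ contribute $\sum_iM_iA_i$, which is onto $\mathcal{B}_3$ by Lemma~\ref{lem:lines}(b).
\end{proof}

\subsection{Planar double lines with an embedded point}

\begin{lemma}\label{lem:IV}
If $o=s(0,0)\in Y$ and $\Phi_o$ is not surjective, then $f\in V$.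
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:tangent}. As $A_4(p)=A_5(p)=0$, we have $(A_2(p),A_3(p))\neq0$, so $c_2,c_3$, which occur only in $\Phi^3$, map onto the last summand. The parameters $M$ make $\Phi^1$ surjective by Lemma~\ref{lem:lines}(b). So $\Phi_o$ is surjective as soon as $\Phi^2$ maps $\ker\Phi^1$ onto $\mathcal{B}_2$. The parameters $b$ and $\varepsilon$ lie in $\ker\Phi^1$, and $b$ contributes $W=\langle A_2,A_3,A_4\rangle$.

If $L$ is of the first type, then $W=\mathcal{B}_2$ and $\Phi_o$ is surjective. If $L$ is of the second type and $A_4=x_1r\neq0$, then $x_1r\in W$, so $x_0r\notin W$ by Lemma~\ref{lem:pencil}(b); then $\varepsilon$ supplies the missing direction and $\Phi_o$ is surjective. There remains the case $A_4=0$, where $W=\langle A_2,A_3\rangle$ is a base-point-free pencil. Now $M_4,M_5$ lie in $\ker\Phi^1$ and contribute $2(Q_{45}M_4+Q_{55}M_5)$ to $\Phi^2$. As $W$ has codimension one in $\mathcal{B}_2$ and $\Phi_o$ is not surjective, $Q_{45}\mathcal{B}_1\subset W$ and $Q_{55}\mathcal{B}_1\subset W$. By Lemma~\ref{lem:pencil}(b),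 $Q_{45}=Q_{55}=0$, and $f\in V$ by \eqref{eq:Vcond}.
\end{proof}

\subsection{Two incident lines}
Let $s=s(1,0)$. Then $L_\pm=\{y=\pm x_1e_5\}$ span the plane $P=\{x_2=x_3=x_4=0\}$ and meet at $p=(1:0:\dots:0)$, and
\[
I_s=(x_2,\ x_3,\ x_5^2-x_1^2,\ x_4^2,\ x_4x_5,\ x_1x_4).
\]

\begin{lemma}\label{lem:II}
Let $s=s(1,0)\in Y$. Then $\Phi_s$ fails to be surjective if and only if $\partial_4f$ and $\partial_5f$ vanish on both $L_+$ and $L_-$. In this case $P\subset X$.
\end{lemma}

\begin{proof}
Put $\tau=1+\tau'$, work to first order at $s$, and write $\Phi_s=\phi+qw_5+kx_0^2w_4$ as in \eqref{eq:decomp}.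

\emph{The parameters $c_2,c_3$.} Since $f|_\Lambda\in(x_1,x_4,x_5)^2$, the partials $\partial_0f,\partial_1f,\partial_4f,\partial_5f$ vanish at $p$, so $(\partial_2f(p),\partial_3f(p))\neq0$. Varying only $c$ changes $f$ by $w_4\sum_{i=2,3}c_i\,\partial_if(x,w_5e_5+w_4e_4)$. At order zero $w_4\cdot(x_1,w_4,w_5)=0$, so this equals $\big(c_2\partial_2f(p)+c_3\partial_3f(p)\big)x_0^2w_4$. Thus $c_2,c_3$ map onto the last summand, and $\Phi_s$ is surjective if and only if the other $14$ parameters map onto the $7$-dimensional space of pairs $(\phi,q)$.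

\emph{The other parameters.} We detect $(\phi,q)$ by restricting to the moving lines. The map $(\phi,q)\mapsto(\phi+x_1q,\phi-x_1q)$ is an isomorphism onto $\mathcal{T}=\{(h_+,h_-)\in\mathcal{B}_3^2:h_+(p)=h_-(p)\}$. The element $\rho=1+\frac12\tau'$ satisfies $\rho^2=\tau$ to first order, and the substitution $y=(M\pm\rho E)x$ kills $\mathcal{I}$ and sends $w_5\mapsto\pm\rho\ell$, $w_4\mapsto\pm\rho\varepsilon x_0$. Since $\phi,q,k$ and $\varepsilon$ are of first order, it sends $\phi+qw_5+kx_0^2w_4$ to $\phi\pm x_1q$. Therefore
\[
\phi\pm x_1q=f\big(x,(M\pm\rho E)x\big)=\sum_iN_i^\pm\,\partial_if|_{L_\pm},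
\]
where $N^\pm$ is the first-order part of $M\pm\rho E$:
\[
N^\pm=M\pm\Big(b_2x_1e_2+b_3x_1e_3+(b_4x_1+\varepsilon x_0)e_4+\big(\tfrac12\tau'x_1+ax_0\big)e_5\Big).
\]
So $(N^+,N^-)$ runs through the $14$-dimensional space $K'$ of pairs in $\mathcal{B}_1^4\oplus\mathcal{B}_1^4$ with $N_i^+(p)=N_i^-(p)$ for $i=2,3$.

\emph{The rank.} By Lemma~\ref{lem:lines}(b) for $L_\pm$, the map $(N^+,N^-)\mapsto(h_+,h_-)$ defined by this formula on all of $\mathcal{B}_1^4\oplus\mathcal{B}_1^4$ has the $8$-dimensional kernel $K=K_{L_+}\oplus K_{L_-}$. The image of $K'$ lies in $\mathcal{T}$ and has dimension $14-\dim(K\cap K')$. So $\dim(K\cap K')\in\{7,8\}$, and $\Phi_s$ fails to be surjective if and only if $K\subset K'$. Testing on pairs $(N,0)$ and $(0,N)$, this means that all elements of $K_{L_+}$ and of $K_{L_-}$ take values at $p$ in $\langle e_4,e_5\rangle$. By Lemma~\ref{lem:lines}(c) this holds if and only if both lines are of the second type with $\Pi_{L_\pm}=\langle e_4,e_5\rangle$. As $\dim\Pi_{L_\pm}\le2$, with equality only for the second type, this is equivalent to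 $e_4,e_5\in\Pi_{L_+}\cap\Pi_{L_-}$.

\emph{The plane.} We have $f|_P=(x_5^2-x_1^2)m$ with $m$ a linear form on $P$, so $\partial_5f|_{L_\pm}=\pm2x_1m|_{L_\pm}$. If both vanish, then $m$ vanishes on two distinct lines of $P$, so $m=0$.
\end{proof}

\begin{lemma}\label{lem:plane}
If $X$ contains a plane, then $H(X)$ is singular.
\end{lemma}

\begin{proof}
Let $P=\{x_2=x_3=x_4=0\}\subset X$. The partials $\partial_0f,\partial_1f,\partial_5f$ vanish on $P$, so the conics $\partial_2f|_P,\partial_3f|_P,\partial_4f|_P$ have no common zero. Two plane conics always meet, so the three are independent and span a net. The discriminant is a cubic form on the net and has infinitely many zeros. If at most one member has rank $1$, some singular member has rank $2$. If two distinct members $m_1^2,m_2^2$ have rank $1$, then $m_1^2-m_2^2$ has rank $2$. After a linear change of $x_2,x_3,x_4$ the member of rank $2$ is $\partial_4f|_P$, and after a linear change of $x_0,x_1,x_5$ it is $x_5^2-x_1^2$. Then $f|_\Lambda=x_4(x_5^2-x_1^2)+x_4^2m'$ with $m'$ linear, so $f\in I_s$ for $s=s(1,0)$.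 Both $\partial_4f|_P=x_5^2-x_1^2$ and $\partial_5f|_P=0$ vanish on $L_\pm$. By Lemma~\ref{lem:II} and Proposition~\ref{prop:Y}(b), $H(X)$ is singular at $Z_s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:D}, $\mathcal{D}$ is an irreducible closed divisor. By Theorem~\ref{thm:A}, $H(X)$ is singular for all $X\in\mathcal{D}$, and $\mathcal{D}\not\subset\bigcup_d\mathcal{C}_d$. By Lemma~\ref{lem:plane}, $H(X)$ is singular if $X$ contains a plane. Conversely, let $H(X)$ be singular at $Z$. By Lemma~\ref{lem:normal} we may assume $Z=Z_s$ with $s=s(\tau,\varepsilon)$, and $\Phi_s$ is not surjective by normality and Proposition~\ref{prop:Y}(a). Lemmas~\ref{lem:open} and~\ref{lem:III} exclude $s(1,1)$ and $s(0,1)$. For $s(0,0)$, Lemma~\ref{lem:IV} gives $X\in\mathcal{D}$, and for $s(1,0)$, Lemma~\ref{lem:II} shows that $X$ contains a plane. Since the smooth cubic fourfolds containing a plane form exactly $\mathcal{C}_8$ \cite{VoisinTorelli,Hassett}, the locus of $X$ with singular $H(X)$ is $\mathcal{C}_8\cup\mathcal{D}$.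
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hassett}
Hassett, \emph{Special cubic fourfolds}.

\bibitem{VoisinHodge}
Voisin, \emph{Hodge Theory and Complex Algebraic Geometry II}.

\bibitem{VoisinTorelli}
Voisin, \emph{Th\'eor\`eme de Torelli pour les cubiques de $\mathbb{P}^5$}.

\bibitem{Zhang}
Yilong Zhang, \emph{Hilbert Scheme of a Pair of Skew Lines on Cubic Hypersurfaces}, arXiv:2501.01682 (2025).

\end{thebibliography}
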